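\title{Extensions of parabolically geometrically finite groups need not be hierarchically hyperbolic}

\begin{abstract}
Let $S$ be a closed oriented surface of genus at least $2$. We show that the $\pi_1S$--extension group of a parabolically geometrically finite subgroup of $\mathrm{Mod}(S)$ need not be a hierarchically hyperbolic space. This disproves a conjecture stated by Dowdall, Durham, Leininger and Sisto. Counterexamples exist in every genus: a group $H\cong\mathbb Z^2$ of multitwists about the three boundary curves of a pair of pants, and the free product of $H$ with a high power of a pseudo-Anosov class. The obstruction is a condition of linear algebra: if the extension group admits a coarse median, then the twisting numbers about the boundary curves of each complementary component define an independent family of hyperplanes. The proof takes place in an asymptotic cone, where flats of top dimension are locally finite unions of convex boxes.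
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The conjecture}

Throughout, $S$ is a closed, connected, oriented surface of genus $g\ge2$ and $\mathrm{Mod}(S)$ is its mapping class group. A \emph{$\pi_1S$--extension} of a group $G$ is a group $\Gamma$ in a short exact sequence
\[1\to\pi_1S\to\Gamma\to G\to1 .\]
Such an extension is determined up to isomorphism by its monodromy $G\to\mathrm{Out}(\pi_1S)\cong\mathrm{Mod}^{\pm}(S)$. For a subgroup $G<\mathrm{Mod}(S)$, the \emph{$\pi_1S$--extension group} $\Gamma_G$ is the extension whose monodromy is the inclusion. Equivalently, for a marked point $p\in S$, it is the preimage of $G$ in the Birman exact sequence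
\[1\to\pi_1(S,p)\to\mathrm{Mod}(S,p)\to\mathrm{Mod}(S)\to1 .\]
We ask how the position of $G$ in $\mathrm{Mod}(S)$ governs the large-scale geometry of $\Gamma_G$.

A \emph{curve} is an essential simple closed curve, a \emph{multicurve} is a finite set of disjoint, pairwise non-isotopic curves, and a \emph{multitwist} is a product of powers of the Dehn twists $T_a$ about the curves $a$ of a multicurve. The \emph{curve graph} $\mathcal C(S)$ has the isotopy classes of curves as vertices, with an edge for each pair of classes with disjoint representatives. It is Gromov hyperbolic by a theorem of Masur and Minsky. Given a finitely generated group $G$ and subgroups $\mathcal H=\{H_1,\dots,H_s\}$, the \emph{coned-off Cayley graph} is obtained from a Cayley graph of $G$ by adding one vertex for each coset $gH_j$ and joining it by an edge to every element of that coset. When the $H_j$ are infinite, $G$ is \emph{hyperbolic relative to $\mathcal H$} if it acts on a connected hyperbolic graph in which each edge lies on finitely many circuits of each length, with finitely many orbits of edges and finite edge stabilizers, and the $H_j$ represent the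 conjugacy classes of infinite vertex stabilizers.

\begin{definition}\label{def:pgf}
A finitely generated group $G<\mathrm{Mod}(S)$ is \emph{parabolically geometrically finite} (PGF) if it is hyperbolic relative to a (possibly trivial) collection of subgroups $\mathcal H=\{H_1,\dots,H_s\}$ such that
\begin{enumerate}
\item each $H_j$ contains a finite index abelian subgroup consisting entirely of multitwists, and
\item the coned-off Cayley graph of $G$ relative to $\mathcal H$ embeds $G$--equivariantly and quasi-isometrically into $\mathcal C(S)$.
\end{enumerate}
\end{definition}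

When $\mathcal H=\{\{\mathrm{id}\}\}$, this says that $G$ is convex cocompact, and then $\Gamma_G$ is word-hyperbolic by results of Farb--Mosher, Hamenst\"adt and Mj--Sardar. In general the groups $H_j$ play the part of cusps: a multitwist fixes a vertex of $\mathcal C(S)$, so the curve graph can see $G$ only after these subgroups are collapsed, and condition (2) asks that nothing else be lost. Once $G$ contains a nontrivial multitwist, $\Gamma_G$ contains $\mathbb Z^2$ (see Section~\ref{sec:hand}) and cannot be hyperbolic. The natural substitute is to be a \emph{hierarchically hyperbolic space} (HHS) in the sense of Behrstock, Hagen and Sisto, a weakening of hyperbolicity that allows product regions: the space carries a family of projections to hyperbolic spaces, modeled on subsurface projections, that serve as coordinates. We say that a finitely generated group \emph{is an HHS} if, with a word metric, it admits some HHS structure; no equivariance is required. Every lattice Veech group is PGF by a theorem of Tang, and the extension group of every lattice Veech group is an HHS. This suggests the following conjecture, posed in \cite{DDLS}.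

\begin{quote}
\textbf{Conjecture.} \emph{Let $G<\mathrm{Mod}(S)$ be parabolically geometrically finite. Then the $\pi_1S$--extension group $\Gamma_G$ is a hierarchically hyperbolic space.}
\end{quote}

A Veech group acts properly discontinuously by isometries on a hyperbolic plane, so it contains no $\mathbb Z^2$. Definition~\ref{def:pgf} allows cusp groups of higher rank, and this is where the conjecture fails.

\subsection{Results}

\begin{theorem}\label{thm:A}
For every $S$ of genus $g\ge2$ there are curves $a_1,a_2,a_3$ with the following property. Let $H=\{T_{a_1}^xT_{a_2}^yT_{a_3}^{x+y}:x,y\in\mathbb Z\}\cong\mathbb Z^2$ and let $f$ be any pseudo-Anosov class. Then for all large $N$ the groups $G=H$ and $G=\langle H,f^N\rangle\cong H*\mathbb Z$ are PGF, but $\Gamma_G$ is not an HHS.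
\end{theorem}

So the conjecture is false, both for a group of multitwists and for non-elementary PGF groups. We shall not need the definition of an HHS, only the fact that every HHS admits a coarse median in the sense of Bowditch \cite[Theorem~7.3]{BHS}; coarse medians are recalled in Definition~\ref{def:cm}. Theorem~\ref{thm:A} follows from a general obstruction to their existence, for which we fix notation.

Let $A=\{a_1,\dots,a_r\}$ be a multicurve, let $T_A\cong\mathbb Z^r$ be its group of multitwists, and let $H\le T_A$ with $H\cong\mathbb Z^k$. Let $\tau_j\colon H\to\mathbb Z$ be the exponent of $T_{a_j}$. Put $V=H\otimes\mathbb R$ and extend each $\tau_j$ to a linear functional on $V$; the map $(\tau_1,\dots,\tau_r)\colon V\to\mathbb R^r$ is injective. For a component $\Sigma$ of $S\setminus A$, let $\mathcal V_\Sigma$ be the set of distinct hyperplanes $\ker\tau_j\subset V$, where $a_j$ ranges over the curves in the boundary of $\Sigma$ with $\tau_j\ne0$. A finite set of hyperplanes is \emph{independent} if functionals defining its members, one for each, are linearly independent.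

\begin{theorem}\label{thm:B}
Let $k\ge2$, let $H\cong\mathbb Z^k$ be as above, let $f$ be pseudo-Anosov, and let $G=H$, or $G=\langle H,f^N\rangle$ with $N$ large. Then $G$ is PGF. If $\Gamma_G$ admits a coarse median (in particular, if $\Gamma_G$ is an HHS), then $\mathcal V_\Sigma$ is independent for every component $\Sigma$ of $S\setminus A$.
\end{theorem}

We do not claim the converse. For $k\le1$ the set $\mathcal V_\Sigma$ has at most one member, so the hypothesis $k\ge2$ excludes only cases in which the condition is empty.

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]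
Glue a pair of pants $\Sigma$ to a connected surface of genus $g-2$ with three boundary components along their boundaries. The result is closed and connected with Euler characteristic $-1+(3-2g)=2-2g$, so it is $S$. No complementary component of the three gluing curves $a_1,a_2,a_3$ is a disk or an annulus, so they form a multicurve $A$. For $H$ as in Theorem~\ref{thm:A} we have $k=2$, and $\mathcal V_\Sigma$ consists of the three distinct lines $\ker x$, $\ker y$, $\ker(x+y)$ in $\mathbb R^2$, which are dependent. By Theorem~\ref{thm:B}, $G$ is PGF and $\Gamma_G$ admits no coarse median, so it is not an HHS. The isomorphism $\langle H,f^N\rangle\cong H*\mathbb Z$ is part of Proposition~\ref{prop:pgf}.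
\end{proof}

\subsection{The example by hand}\label{sec:hand}

We first describe a manifold with fundamental group $\Gamma_H$. Choose disjoint annuli $\mathbb R/\mathbb Z\times[0,1]$ about the curves $a_j$, and represent $T_{a_j}$ by $(\theta,s)\mapsto(\theta+\rho(s),s)$ on the $j$-th annulus and by the identity elsewhere, where $\rho$ is smooth, equal to $0$ near $s=0$ and to $1$ near $s=1$. These diffeomorphisms commute, so $H$ acts on $S$. Let
\[W_H=(S\times V)/H,\qquad h\cdot(x,v)=(hx,v+h).\]
This is a closed smooth manifold of dimension $k+2$, an $S$--bundle over the torus $V/H$ whose monodromy is the inclusion of $H$. Hence $\pi_1W_H\cong\Gamma_H$, and $W_H$ is aspherical.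

Outside the annuli $H$ acts trivially, so each component $\Sigma$ of $S\setminus A$ contributes a product \emph{piece} $\Sigma_0\times V/H$, where $\Sigma_0$ is $\Sigma$ with the annuli removed. Over the $j$-th annulus, the $H$--invariant map $(\theta,s,v)\mapsto(\theta-\rho(s)\tau_j(v),\,s,\,v+H)$ identifies that part of $W_H$ with $\mathbb R/\mathbb Z\times[0,1]\times V/H$, a thickened $(k+1)$--torus with fundamental group $\mathbb Z\times H$. We call it a \emph{wall}. The torus fiber $\{x\}\times V/H$ of the piece at $s=0$ gives the subgroup $\{(0,h)\}$ of $\mathbb Z\times H$, while the torus fiber of the piece at $s=1$ gives $\{(-\tau_j(h),h)\}$. The two fibers are sheared against each other, and they meet in $\ker\tau_j$.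

Each piece has fundamental group $(\text{free})\times\mathbb Z^k$ and is as well behaved as one could wish, which makes the conjecture plausible for $G=H$. The trouble is in the gluing. The following description is a guide; Section~\ref{sec:flats} makes it precise. Seen from far away, a piece of the universal cover is a tree times $V$, a wall is a $(k+1)$--flat, and two walls of one piece meet in a fiber $Z\cong V$ (Figure~\ref{fig:walls}). Cross a wall lying over $a_j$ into the neighboring piece and take another wall there. It meets the common wall in the fiber of the neighbor, so it meets $Z$ in the hyperplane $\ker\tau_j$. Thus $Z$, and in it a translate of every hyperplane of $\mathcal V_\Sigma$ through every point, are cut out by intersecting $(k+1)$--flats.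

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[gray] (0,0) circle (2);
\draw[thick] (60:2) to[out=240,in=120] (-60:2);
\draw[thick] (100:2) to[out=280,in=340] (160:2);
\draw[thick] (200:2) to[out=20,in=80] (260:2);
\draw[thick] (-25:2) to[out=155,in=205] (25:2);
\node at (-0.55,0) {$\widetilde\Sigma$};
\node at (0.95,0.55) {$\widetilde\Sigma'$};
\node at (130:1.55) {$\ell$};
\node at (230:1.55) {$\bar\ell$};
\node at (0.3,-0.55) {$\ell_j$};
\node at (1.68,0) {$\ell''$};
\end{tikzpicture}
\caption{The universal cover of $S$, cut along four lifts of curves of $A$. In the universal cover of $W_H$ each region is multiplied by $V$ and each line becomes a $(k+1)$--flat. From far away, the flats over $\ell$ and $\bar\ell$ meet in a fiber $Z\cong V$ of $\widetilde\Sigma\times V$. If $\ell_j$ is a lift of $a_j$, the flat over $\ell''$ meets $Z$ in the hyperplane $\ker\tau_j$.}\label{fig:walls}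
\end{figure}

Now suppose that $\Gamma_H$ has a coarse median. It induces a genuine median on an asymptotic cone $M$, and we shall prove two things. First, $M$ has rank at most $k+1$ (Section~\ref{sec:rank}). Second, in a space of rank at most $n$, every bi-Lipschitz $n$--flat is locally a finite union of convex boxes $[0,1]^n$ (Section~\ref{sec:top}). Convex boxes intersect in boxes. In the example of Theorem~\ref{thm:A} it follows that the plane $Z$ contains a convex square $R\cong[0,1]^2$, and that near an interior point $z$ of $R$ each of the three lines through $z$ is a finite union of products of intervals containing $z$. No such product is two-dimensional, since it lies in a line. So near $z$ each line is a union of some of the four coordinate half-axes of $R$ at $z$. Each line minus $z$ consists of two open rays. A ray accumulates at $z$, so it meets one of these half-axes close to $z$, and an initial segment of the half-axis, with $z$ removed, is connected and therefore lies in that ray. The six rays are disjoint, so they need six different half-axes, and there are four.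

\begin{example}\label{ex:slanted}
The rank bound cannot be omitted. Give $\mathbb R^3$ the coordinatewise median, and let $F$ be the plane $x_3=x_1+x_2$. The three coordinate planes are convex and meet $F$ in the lines $\ker x_1$, $\ker x_2$, $\ker(x_1+x_2)$, so the configuration of three lines does occur in a median algebra of rank $3$. But $F$ contains no convex set with two points $u\ne u'$: if $u_l\ne u'_l$, then replacing $u_l$ by $u'_l$ in $u$ gives a point between $u$ and $u'$ that is not in $F$. The plane $F$ is $H\otimes\mathbb R$ inside $T_A\otimes\mathbb R$. The rank bound says that a median on the cone of $\Gamma_H$ has no extra direction in which such a slanted flat could fit.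
\end{example}

Section~\ref{sec:pgf} shows that the groups $G$ are PGF. Sections~\ref{sec:median} and~\ref{sec:lip} set up median algebras and the topology of a Lipschitz median. Section~\ref{sec:proof} carries out the count of half-axes in all dimensions.

\section{The groups are parabolically geometrically finite}\label{sec:pgf}

Write $(x|y)_w=\frac12\bigl(d(w,x)+d(w,y)-d(x,y)\bigr)$ for the Gromov product in $\mathcal C(S)$, and fix $\delta$ with $\min\{(x|y)_w,(y|z)_w\}\le(x|z)_w+\delta$ for all $x,y,z,w$. We use three facts.
\begin{itemize}
\item[(H1)] A pseudo-Anosov class $f$ acts loxodromically: its stable translation length $\tau_f=\lim_n d(x,f^nx)/n$ is positive. By subadditivity $d(x,f^nx)\ge\tau_f|n|$, so orbits of $\langle f\rangle$ are quasigeodesics; they converge to the two fixed points $\xi_\pm$ of $f$ at infinity.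
\item[(H2)] The action of $\mathrm{Mod}(S)$ on $\mathcal C(S)$ is acylindrical \cite{Bow}: for each $\epsilon$ there is $R$ such that, if $d(x,y)\ge R$, only a bounded number of elements move both $x$ and $y$ by at most $\epsilon$.
\item[(H3)] As a consequence (Bestvina--Fujiwara; Dahmani--Guirardel--Osin), the stabilizer $E(f)$ of $\{\xi_+,\xi_-\}$ is virtually $\langle f\rangle$, and loxodromic elements that share one fixed point share both.
\end{itemize}

Let $x_0=a_1$, a vertex fixed by $H$. The argument is ping-pong. The one difficulty is that $H$ is infinite and fixes $x_0$, so we need an estimate that is uniform over $H$; acylindricity provides it.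

\begin{lemma}\label{lem:uniform}
There is $D\ge0$ with $(f^ax_0\,|\,hf^bx_0)_{x_0}\le D$ for all $h\in H\setminus\{1\}$ and all nonzero integers $a,b$.
\end{lemma}

\begin{proof}
First, no $h\in H\setminus\{1\}$ satisfies $h\xi_t=\xi_s$ for signs $s,t$. Otherwise $hfh^{-1}$ and $f$ share a fixed point, hence both, so $h\in E(f)$. As $h$ has infinite order, (H3) gives $h^u=f^w$ with $u,w\ne0$, which is impossible because $h^u$ fixes $x_0$ and $f^w$ does not.

Suppose that the lemma fails. Then there are $h_i,a_i,b_i$ with $(f^{a_i}x_0|h_if^{b_i}x_0)_{x_0}>i$, and we may assume that the signs $s$ of $a_i$ and $t$ of $b_i$ are constant. Since $(x|y)_{x_0}\le\min\{d(x_0,x),d(x_0,y)\}$ and $h_ix_0=x_0$, both $|a_i|$ and $|b_i|$ tend to infinity. By stability of quasigeodesics and thinness of triangles there is $C$ such that (i) a geodesic from $x_0$ to $f^ax_0$ and the set of $f^jx_0$ with $j$ between $0$ and $a$ lie in the $C$--neighborhoods of each other, and (ii) points on geodesics from $x_0$ to $x$ and to $y$ at the same distance at most $(x|y)_{x_0}$ from $x_0$ are $C$--close. Let $R$ be the constant of (H2) for $\epsilon=6C$, and fix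 $m>0$ with $d(x_0,f^{sm}x_0)\ge R+3C$. For large $i$, applying (i), then (ii), then the translate of (i) by $h_i$, we find $m_i'\ge0$ with
\[d(f^{sm}x_0,\,h_if^{tm'_i}x_0)\le3C .\]
Since $h_i$ fixes $x_0$, the distance $d(x_0,f^{tm'_i}x_0)$ is within $3C$ of $d(x_0,f^{sm}x_0)$. So it is at least $R$, and only finitely many values $m'_i$ occur. If $m'_i=m'_{i'}=m'$, then $h_i^{-1}h_{i'}$ fixes $x_0$ and moves $f^{tm'}x_0$ by at most $6C$; by (H2) there are finitely many such elements. Hence there are finitely many distinct $h_i$, and we may assume $h_i=h$. Now $f^{a_i}x_0\to\xi_s$ and $hf^{b_i}x_0\to h\xi_t$, while their Gromov products tend to infinity. So $h\xi_t=\xi_s$, a contradiction.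
\end{proof}

\begin{lemma}\label{lem:ltg}
Let $p_0,\dots,p_l\in\mathcal C(S)$ satisfy $(p_{j-1}|p_{j+1})_{p_j}\le D$ for $0<j<l$ and $\ell_j=d(p_{j-1},p_j)\ge4D+4\delta+2$ for $0<j\le l$. Then $d(p_0,p_l)\ge\frac12\sum_j\ell_j$.
\end{lemma}

\begin{proof}
We show $(p_0|p_{j+1})_{p_j}\le D+\delta$ by induction on $j$; the case $j=1$ is a hypothesis. For $j>1$,
\[(p_0|p_{j-1})_{p_j}=\ell_j-(p_0|p_j)_{p_{j-1}}\ge\ell_j-D-\delta>D+\delta ,\]
while $\min\{(p_{j-1}|p_0)_{p_j},(p_0|p_{j+1})_{p_j}\}\le(p_{j-1}|p_{j+1})_{p_j}+\delta\le D+\delta$. So the minimum is the second term, which proves the claim. Therefore $d(p_0,p_{j+1})=d(p_0,p_j)+\ell_{j+1}-2(p_0|p_{j+1})_{p_j}\ge d(p_0,p_j)+\frac12\ell_{j+1}$.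
\end{proof}

\begin{proposition}\label{prop:pgf}
The group $H$ is PGF. If $\tau_fN\ge4D+4\delta+2$, then $t\mapsto f^N$ defines an isomorphism $H*\langle t\rangle\to G=\langle H,f^N\rangle$, and $G$ is PGF relative to $\{H\}$.
\end{proposition}

\begin{proof}
The group $H$ is hyperbolic relative to $\{H\}$ (let it act on a point), its coned-off graph is bounded, and the constant map to $x_0$ is an equivariant quasi-isometric embedding.

Let $h_0t^{m_1}h_1\cdots t^{m_l}h_l$ be a reduced word, so that all $m_j\ne0$ and $h_j\ne1$ for $0<j<l$, and let $g\in G$ be its image. Suppose $l\ge1$. Put $p_0=x_0$ and $p_j=g_jx_0$ with $g_j=h_0f^{Nm_1}h_1\cdots h_{j-1}f^{Nm_j}$; then $p_l=gx_0$. Applying $g_j^{-1}$ and using $Hx_0=x_0$, we see that $p_{j-1},p_j,p_{j+1}$ become $f^{-Nm_j}x_0$, $x_0$, $h_jf^{Nm_{j+1}}x_0$. Hence $\ell_j\ge\tau_fN|m_j|$ and $(p_{j-1}|p_{j+1})_{p_j}\le D$ by Lemma~\ref{lem:uniform}. Lemma~\ref{lem:ltg} gives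
\begin{equation}\label{eq:pp}
d(x_0,gx_0)\ge\tfrac12\tau_fN\sum_j|m_j|\ge\sum_j|m_j| .
\end{equation}
In particular $g\ne1$, so $G\cong H*\mathbb Z$. This group acts on the tree with vertices the cosets $gH$ and edges joining $gH$ to $gtH$, with one orbit of edges, trivial edge stabilizers, and vertex stabilizers conjugate to $H$; so it is hyperbolic relative to $\{H\}$.

Send $g$ to $gx_0$ and the cone vertex of $gH$ to $gx_0$. This map is well defined and equivariant, and it is Lipschitz because the endpoints of an edge go to points at distance $0$ or $d(x_0,f^Nx_0)$. In the coned-off graph each $h_j$ has length at most $2$, so $g$ has length at most $\sum_j|m_j|+2(l+1)\le3\sum_j|m_j|+2$. With \eqref{eq:pp}, the map is a quasi-isometric embedding.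
\end{proof}

From now on ``$N$ large'' means that Proposition~\ref{prop:pgf} applies.

\section{Median algebras and coarse medians}\label{sec:median}

\subsection{Median algebras}

A \emph{median algebra} is a set $M$ with a symmetric operation $\mu\colon M^3\to M$ such that $\mu(a,a,b)=a$ and $\mu(a,b,\mu(c,d,e))=\mu(\mu(a,b,c),\mu(a,b,d),e)$. A totally ordered set is one, with $\mu$ the middle one of three elements, and products of median algebras are median algebras; this is the structure we use on $[0,1]^l$ and $\{0,1\}^m$. The \emph{interval} between $a$ and $b$ is $[a,b]=\{x:\mu(a,b,x)=x\}$. A set $C$ is \emph{convex} if $a,b\in C$ implies $[a,b]\subset C$, and $\mathrm{hull}(Y)$ is the smallest convex set containing $Y$. A \emph{halfspace} is a convex set with convex complement. An \emph{$m$--cube} is a subalgebra isomorphic to $\{0,1\}^m$, and the \emph{rank} of $M$ is the largest $m$ for which there is one. We use these standard facts.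
\begin{itemize}
\item[(M1)] Intervals are convex, and $\mu(a,b,x)\in[a,b]$.
\item[(M2)] Disjoint convex sets are separated by a halfspace. In particular this applies to two distinct points, and to an interval and a point outside it.
\item[(M3)] A finite set generates a finite subalgebra.
\item[(M4)] A finite median algebra $\Pi$ is the vertex set of a finite CAT(0) cube complex $K(\Pi)$, which is contractible. Its edges are the pairs $a\ne b$ whose interval in $\Pi$ is $\{a,b\}$. A \emph{wall} is a partition of $\Pi$ into two nonempty halfspaces. Each edge is separated by exactly one wall, to which it is \emph{dual}. The vertex set $c^0$ of an $m$--dimensional cube $c$ is an $m$--cube of $\Pi$, and exactly $m$ walls \emph{cross} $c$, that is, separate two of its vertices. Label the sides of each wall $\mathfrak w$ by $0$ and $1$; extending affinely over cubes gives coordinates $\xi_{\mathfrak w}\in[0,1]$ of a point $\xi\in K(\Pi)$, which determine $\xi$. On a cube $c$, the coordinates of the walls crossing $c$ identify $c$ with $[0,1]^{\dim c}$, and the others are constant, equal to $0$ or $1$. Two walls \emph{cross} if each side of one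 meets each side of the other, and pairwise crossing walls all cross a common cube. A nonempty convex subset of $\Pi$ spans a contractible subcomplex.
\end{itemize}

By (M1), $\mu(x,y,z)$ lies in a halfspace $\mathfrak h$ if and only if at least two of $x,y,z$ do. With (M2), this reduces identities to counting. Let $g_{ab}(x)=\mu(a,b,x)$, the \emph{gate map} to $[a,b]$.

\begin{itemize}
\item[(M5)] If $\mathfrak h$ separates $a$ from $b$, then $x$ and $g_{ab}(x)$ lie on the same side of $\mathfrak h$. The map $g_{ab}\colon M\to[a,b]$ is a homomorphism that fixes $[a,b]$ pointwise.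
\end{itemize}
The first statement is the majority rule. For the second, a halfspace separating $g_{ab}(\mu(x,y,z))$ from $\mu(g_{ab}x,g_{ab}y,g_{ab}z)$, both in $[a,b]$, separates $a$ from $b$; then both points lie on the side of the majority of $x,y,z$, which is absurd. A homomorphism $g$ maps $[x,y]$ into $[gx,gy]$, so preimages of convex sets are convex.

\begin{lemma}\label{lem:subbox}
A nonempty closed convex subset $C$ of $[0,1]^l$ is a product of closed intervals, some of which may be points.
\end{lemma}

\begin{proof}
The interval $[y,y']$ consists of the points whose $j$-th coordinate is between $y_j$ and $y'_j$ for all $j$. Let $x$ be a point with $x_j\in\mathrm{pr}_j(C)$ for all $j$, and let $y\in C$ agree with $x$ in as many coordinates as possible. If $y_j\ne x_j$, choose $c\in C$ with $c_j=x_j$; replacing $y_j$ by $x_j$ in $y$ gives a point of $[y,c]\subset C$ that agrees with $x$ in more coordinates. So $x=y$ and $C=\prod_j\mathrm{pr}_j(C)$. If $y,y'\in C$ and $s$ is between $y_j$ and $y'_j$, replacing $y_j$ by $s$ gives a point of $[y,y']\subset C$. So $\mathrm{pr}_j(C)$ is an interval, and it is compact.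
\end{proof}

\subsection{Coarse medians and asymptotic cones}

\begin{definition}\label{def:cm}
A \emph{coarse median} on a metric space $X$ is a map $\mu\colon X^3\to X$ for which there are $\kappa\ge1$ and $\eta\colon\mathbb N\to[0,\infty)$ such that
\begin{itemize}
\item[(C1)] $d(\mu(a,b,c),\mu(a',b',c'))\le\kappa\bigl(d(a,a')+d(b,b')+d(c,c')\bigr)+\eta(0)$;
\item[(C2)] for each $Y\subset X$ with $|Y|\le s$ there are a finite median algebra $\Pi$ and maps $\pi\colon Y\to\Pi$, $\lambda\colon\Pi\to X$ with $d(\lambda\mu_\Pi(x,y,z),\mu(\lambda x,\lambda y,\lambda z))\le\eta(s)$ for $x,y,z\in\Pi$ and $d(a,\lambda\pi a)\le\eta(s)$ for $a\in Y$.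
\end{itemize}
\end{definition}

Fix a nonprincipal ultrafilter $\omega$ on $\mathbb N$. The \emph{asymptotic cone} $X_\omega$ of $X$ with base point $x_*$ is the set of sequences $(x_i)$ with $d(x_*,x_i)/i$ bounded, with distance $\lim_\omega d(x_i,y_i)/i$, where sequences at distance $0$ are identified. We write $\lim x_i$ for the class of $(x_i)$, and $r_i=o(i)$ if $\lim_\omega r_i/i=0$. The cone of a finitely generated group with a word metric is a geodesic space, and a quasi-isometry induces a bi-Lipschitz homeomorphism of cones. In the cone the additive errors disappear.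

\begin{lemma}\label{lem:cone}
A coarse median $\mu$ on $X$ induces on $M=X_\omega$ the structure of a median algebra with
\begin{equation}\label{eq:lip}
d(\mu(a,b,c),\mu(a',b',c'))\le\kappa\bigl(d(a,a')+d(b,b')+d(c,c')\bigr).
\end{equation}
If $\phi\colon X'\to X$ is a quasi-isometry with quasi-inverse $\bar\phi$, then $\mu'=\bar\phi\mu(\phi\,\cdot,\phi\,\cdot,\phi\,\cdot)$ is a coarse median on $X'$, and $\phi$ induces a bi-Lipschitz isomorphism of median algebras $X'_\omega\to X_\omega$.
\end{lemma}

\begin{proof}
Comparing with $\mu(x_*,x_*,x_*)$ in (C1) shows that $\lim\mu(a_i,b_i,c_i)$ is defined, and (C1) gives \eqref{eq:lip}. Let $w$ be an expression built from $s$ variables by iterating a ternary symbol. We claim that there is $C(w)$ such that, for $Y=\{a_1,\dots,a_s\}$ and $\Pi,\pi,\lambda$ as in (C2), the value $w_\mu(a_1,\dots,a_s)$ is within $C(w)$ of $\lambda(w_\Pi(\pi a_1,\dots,\pi a_s))$. For a variable take $C(w)=\eta(s)$. If $w$ is the symbol applied to $w_1,w_2,w_3$, then (C1) and (C2) give $C(w)=\kappa\sum_jC(w_j)+\eta(0)+\eta(s)$. So if $w=w'$ holds in all median algebras, then $w_\mu$ and $w'_\mu$ are at bounded distance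 in $X$ and agree in $M$. The axioms of a median algebra are identities of this kind.

Condition (C1) for $\mu'$ holds because $\phi$ and $\bar\phi$ are coarsely Lipschitz. For (C2), given $Y'\subset X'$, take $\Pi,\pi,\lambda$ for $\phi(Y')$ and use $\pi\phi$ and $\bar\phi\lambda$; the new errors are bounded by (C1), since $\phi\bar\phi$ and $\bar\phi\phi$ are at bounded distance from the identity. Finally $\phi\mu'$ is at bounded distance from $\mu(\phi\,\cdot,\phi\,\cdot,\phi\,\cdot)$, so the map of cones is a homomorphism.
\end{proof}

\section{Spaces with a Lipschitz median}\label{sec:lip}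

In this section and the next, $M$ is a geodesic metric space with a median algebra structure that satisfies \eqref{eq:lip}. Intervals are closed, since $\mu$ is continuous. The metric need not be related to the median in any other way, and $M$ need not be locally compact. Our aim is to approximate compact subsets of $M$ by finite cube complexes. An \emph{$n$--box} is a subset of $M$ that is convex in $M$ and comes with a homeomorphism to $[0,1]^n$ that is an isomorphism of median algebras. A product of closed intervals in a box is a \emph{sub-box}; it is again a box, of dimension the number of nondegenerate factors. By Lemma~\ref{lem:subbox}, two boxes that meet intersect in a sub-box of each.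

\subsection{Cubes and hulls}

The hull of a cube splits as a product.

\begin{lemma}\label{lem:cube}
Let $\{v_I\}_{I\subset\{1,\dots,m\}}$ be an $m$--cube in $M$, and put $a=v_\emptyset$, $a_l=v_{\{l\}}$, $a^*=v_{\{1,\dots,m\}}$. Its hull is $[a,a^*]$, and
\[\chi\colon[a,a^*]\to\prod_l[a,a_l],\qquad x\mapsto(\mu(a,a_l,x))_l,\]
is a bi-Lipschitz isomorphism of median algebras. The inverse sends $(x_l)$ to $y_m$, where $y_1=x_1$ and $y_{j+1}=\mu(y_j,x_{j+1},a^*)$.
\end{lemma}

\begin{proof}
All $v_I$ lie in the convex set $[a,a^*]$, which gives the hull. Write $g_l=g_{aa_l}$. By (M5), $\chi$ is a homomorphism. Let a halfspace $\mathfrak h$ separate $x,y\in[a,a^*]$; then it separates $a$ from $a^*$. Since $v_{I\cup\{j\}}\in[v_I,a_j]$ for $j\notin I$, the point $a^*$ is in the hull of $a,a_1,\dots,a_m$. So $\mathfrak h$ separates $a$ from some $a_l$, and $g_l(x)\ne g_l(y)$ by (M5). Thus $\chi$ is injective.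

Let $x_l\in[a,a_l]\subset[a,a^*]$. All $y_j$ lie in $[a,a^*]$. We have $g_l(a^*)=a_l$, $g_l(x_l)=x_l$, and $g_l(x_j)\in[g_l(a),g_l(a_j)]=[a,a]=\{a\}$ for $j\ne l$. Apply $g_l$ to the recursion. For $j<l$ we get $g_l(y_j)=a$, as $\mu(a,a,a_l)=a$. At $j=l$ we get $x_l$, as $\mu(a,x_l,a_l)=x_l$, and the value stays $x_l$, as $\mu(x_l,a,a_l)=x_l$. So $\chi(y_m)=(x_l)$. Both maps are Lipschitz by \eqref{eq:lip}.
\end{proof}

Hulls of finite sets take over the role of convex hulls in a vector space: they are contractible and not much larger than the set.

\begin{lemma}\label{lem:hull}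
The hull of $\{b_0,\dots,b_q\}\subset M$ is contractible. If all $b_j$ lie in the closed ball of radius $r$ about $x$, then the hull lies in the closed ball of radius $c_qr$ about $x$, where $c_0=1$ and $c_j=1+\kappa(c_{j-1}+1)$.
\end{lemma}

\begin{proof}
Call a nonempty set $C$ \emph{gated} if each $x\in M$ has a \emph{gate} $\pi_C(x)\in C$ with $\pi_C(x)\in[x,c]$ for all $c\in C$. Then $\pi_C(y)\in[y,y]=\{y\}$ for $y\in C$. A gated set is convex. Indeed, let $a,b\in C$ and $x\in[a,b]$. If a halfspace $\mathfrak h$ contains $\pi_C(x)$ but not $x$, then $a,b\in\mathfrak h$ because $\pi_C(x)\in[x,a]\cap[x,b]$, so $x\in\mathfrak h$, which is absurd. Hence $x=\pi_C(x)\in C$.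

Let $C$ be gated with continuous $\pi_C$, let $b\in M$, and put $C'=\bigcup_{c\in C}[c,b]$ and $\pi'(x)=\mu(x,\pi_C(x),b)\in[\pi_C(x),b]\subset C'$. We claim that $\pi'$ is a gate map for $C'$. If $\pi'(x)\notin[x,z]$ for some $z\in C'$, take a halfspace $\mathfrak h\ni\pi'(x)$ with $x,z\notin\mathfrak h$. By the majority rule $\pi_C(x),b\in\mathfrak h$. If some $c\in C$ were outside $\mathfrak h$, then so would be $\pi_C(x)\in[x,c]$. So $C\subset\mathfrak h$, hence $z\in C'\subset\mathfrak h$, a contradiction. Thus $C'$ is gated with continuous gate map, hence convex, and it is the hull of $C\cup\{b\}$.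

Let $\gamma\colon[0,1]\to M$ be a path from $b$ to $\pi_C(b)$, and for $y\in C'$ put $\Theta_t(y)=\mu(y,\pi_C(y),\gamma(t))\in[y,\pi_C(y)]\subset C'$. Then $\Theta_0(y)=\pi'(y)=y$; $\Theta_1(y)=\pi_C(y)$ because $\pi_C(y)\in[y,\pi_C(b)]$; and $\Theta_t(y)=y$ for $y\in C$. So $C'$ deformation retracts to $C$. Starting from $C_0=\{b_0\}$ and putting $C_j=\bigcup_{c\in C_{j-1}}[c,b_j]$, we see that $C_q$ is the hull and is contractible. For $y\in[c,b_j]$ with $c\in C_{j-1}$ we have $d(y,b_j)=d(\mu(c,b_j,y),\mu(b_j,b_j,y))\le\kappa\,d(c,b_j)\le\kappa(c_{j-1}+1)r$, which gives the bound by induction.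
\end{proof}

Let $T$ be a locally finite, finite-dimensional simplicial complex. Call a continuous map $\phi\colon T\to M$ \emph{straight} if $\phi(\sigma)\subset\mathrm{hull}(\phi(\sigma^0))$ for each simplex $\sigma$ with vertex set $\sigma^0$. By Lemma~\ref{lem:hull}, a map of the vertices together with a straight map on a subcomplex extends, skeleton by skeleton, to a straight map of $T$. We cannot join an arbitrary map to a straight one in a single step, since we do not control small neighborhoods of sets in $M$. Instead we straighten on finer and finer subdivisions and pass to the limit.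

\begin{lemma}\label{lem:homotopy}
Let $P$ be a finite simplicial complex and let $s,\phi\colon P\to M$ be continuous maps that agree on the vertices. Suppose that $\phi$ is straight and $\mathrm{diam}\,s(\sigma)\le\varepsilon$ for each simplex $\sigma$. Then there is a homotopy $\Theta$ from $\phi$ to $s$ with $d(\Theta(\xi,t),s(\xi))\le c\,\varepsilon$, where $c=c_{\dim P+1}$.
\end{lemma}

\begin{proof}
Let $P_j$ be the $j$-th barycentric subdivision. Triangulate $P\times[j,j+1]$ with $P_j$ at the bottom, $P_{j+1}$ at the top and no other vertices: by induction on $\dim\sigma$, for $\sigma\in P_j$ with barycenter $\hat\sigma$, triangulate the prism $\sigma\times[j,j+1]$ as the cone with apex $(\hat\sigma,j+1)$ over $(\sigma\times\{j\})\cup(\partial\sigma\times[j,j+1])$. Send each vertex $(v,j)$ to $s(v)$, use $\phi$ on $P\times\{0\}$, and extend to a straight map $\Theta$ on $P\times[0,\infty)$. Let $\varepsilon_j$ be the largest diameter of $s(\sigma)$, $\sigma\in P_j$. A simplex in the prism over $\sigma\in P_j$ has at most $\dim P+2$ vertices, all sent into $s(\sigma)$. By Lemma~\ref{lem:hull}, $d(\Theta(\xi,t),s(\xi))\le c\,\varepsilon_j$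 for $t\in[j,j+1]$. Now $\varepsilon_j\le\varepsilon$, and $\varepsilon_j\to0$ by uniform continuity of $s$. So $\Theta$ extends continuously by $s$ on $P\times\{\infty\}$.
\end{proof}

\subsection{Cubes of top dimension span boxes}

Here the rank bound enters for the first time: in the product of Lemma~\ref{lem:cube}, it leaves room for only one dimension in each factor.

\begin{lemma}\label{lem:arc}
Suppose $\mathrm{rank}\,M\le n$, and let $a,a_1,\dots,a_n$ be as in Lemma~\ref{lem:cube} for an $n$--cube. For each $l$ there is a Lipschitz homeomorphism $[0,1]\to[a,a_l]$ that is an isomorphism of median algebras and sends $0$ to $a$ and $1$ to $a_l$.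
\end{lemma}

\begin{proof}
Write $b=a_l$ and $J=[a,b]$. If $J$ contained a $2$--cube, its product with $\prod_{j\ne l}\{a,a_j\}$ would give an $(n+1)$--cube in $M$ by Lemma~\ref{lem:cube}. So $J$ contains no $2$--cube.

\emph{Order.} For $x,y\in J$ write $x\le y$ if $x\in[a,y]$. This relation is reflexive; it is transitive because intervals are convex; and if $x\le y\le x$, then $x=\mu(a,x,y)=y$. Suppose that $x,y$ are incomparable, and put $u=\mu(a,x,y)$ and $u'=\mu(b,x,y)$, both in $J\cap[x,y]$. Then $x\in[u,u']$: a halfspace containing $u,u'$ but not $x$ contains $a$ and $b$ by the majority rule, hence $x$. Likewise $y\in[u,u']$. So the medians of the four triples in $\{u,x,y,u'\}$ are those of a square with diagonals $\{x,y\}$ and $\{u,u'\}$, and we check that the four points are distinct. We have $u\ne x$ and $u\ne y$ by incomparability, and then $u\ne u'$ because $x\in[u,u']$. Suppose $x=u'$, that is, $x\in[b,y]$. As $y\notin[a,x]$, some halfspace $\mathfrak h\ni y$ misses $a$ and $x$. Since $y\in[a,b]$, we get $b\in\mathfrak h$, so $x\in[b,y]\subset\mathfrak h$, a contradiction. The case $y=u'$ is symmetric. So we have found a $2$--cube,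 which is impossible. Hence $\le$ is a total order, with minimum $a$ and maximum $b$. If $x\le y\le z$, then $y\in[x,z]$: a halfspace containing $y$ and missing $x,z$ contains $a$, as $y\in[a,z]$, and then contains $x\in[a,y]$. So $\mu$ is the median of the order.

\emph{Parametrization.} For $y\in J$ the sets $\{x\le y\}=[a,y]$ and $\{x\ge y\}=[y,b]$ are closed, cover $J$ and meet only in $y$. By connectedness, a path in $J$ from a point $\le y$ to a point $\ge y$ passes through $y$. Also, a nonempty compact set $Q\subset J$ has a maximum, since the sets $Q\cap[y,b]$, $y\in Q$, are nonempty, closed and nested. Let $\gamma\colon[0,1]\to J$ be the image under $g_{ab}$ of a geodesic from $a$ to $b$; it is Lipschitz, with constant $\Lambda$ say. Put $\beta(t)=\max\gamma([0,t])$. If $t<t'$ and $\beta(t)\ne\beta(t')$, then $\beta(t')=\gamma(s)$ with $s\in(t,t']$, and $\gamma(t)\le\beta(t)\le\gamma(s)$, so $\beta(t)=\gamma(s_0)$ with $s_0\in[t,s]$. Hence $d(\beta(t),\beta(t'))\le\Lambda(t'-t)$. So $\beta$ is a nondecreasing Lipschitz path from $a$ to $b$, and it is onto $J$. Its reparametrization with constant speed is Lipschitz, nondecreasing,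 onto, and constant on no interval, hence strictly increasing. A continuous bijection $[0,1]\to J$ is a homeomorphism, and an order isomorphism preserves the median.
\end{proof}

We now map the cube complex of a finite subalgebra into $M$. The maps on different cubes must agree on common faces, and for later degree arguments the top-dimensional cubes must not overlap. Both points are settled by choosing one path for each wall and transporting it to all dual edges by gate maps.

\begin{lemma}\label{lem:real}
Suppose $\mathrm{rank}\,M\le n$. Let $\Pi\subset M$ be a finite subalgebra and $K=K(\Pi)$. Then $\dim K\le n$, and there is a continuous map $\Phi\colon K\to M$ such that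
\begin{itemize}
\item[(a)] $\Phi$ is the identity on $\Pi$, is Lipschitz on each cube $c$, and $\Phi(c)\subset\mathrm{hull}(c^0)$;
\item[(b)] for each $n$--dimensional cube $c$, the map $\Phi|_c$ is a homeomorphism and median isomorphism from $c\cong[0,1]^n$ onto $\mathrm{hull}(c^0)$, so $\Phi(c)$ is an $n$--box;
\item[(c)] if $\xi$ is in the interior of an $n$--dimensional cube, then $\Phi^{-1}(\Phi(\xi))=\{\xi\}$.
\end{itemize}
\end{lemma}

\begin{proof}
Vertex sets of cubes of $K$ are cubes in $M$, so $\dim K\le n$.

\emph{Parallel edges.} Let $\{a,b\}$ and $\{a',b'\}$ be edges dual to the same wall $\mathfrak w$, with $a,a'$ on the same side. If a halfspace $\mathfrak h$ of $M$ separates $a$ from $b$, then it cuts $\Pi$ into two nonempty halfspaces of $\Pi$ that separate $a$ from $b$; this wall is $\mathfrak w$, so $\mathfrak h$ separates $a'$ from $b'$. It follows that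
\begin{equation}\label{eq:par}
g_{ab}\circ g_{a'b'}=g_{ab}\quad\text{on }M .
\end{equation}
Indeed, a halfspace separating $g_{ab}g_{a'b'}(y)$ from $g_{ab}(y)$ separates $a$ from $b$ and $a'$ from $b'$, and then both points are on the side of $y$ by (M5). By \eqref{eq:par} and symmetry, $g_{a'b'}\colon[a,b]\to[a',b']$ and $g_{ab}\colon[a',b']\to[a,b]$ are mutually inverse Lipschitz isomorphisms. Finally, for every edge $\{u,w\}$ dual to $\mathfrak w$ and every vertex $v\in\Pi$, the point $g_{uw}(v)\in\{u,w\}$ is the endpoint on the side of $v$.

\emph{Construction.} For each wall $\mathfrak w$ choose a dual edge $\{a_{\mathfrak w},b_{\mathfrak w}\}$ with $a_{\mathfrak w}$ on side $0$ and a Lipschitz path $\alpha_{\mathfrak w}\colon[0,1]\to[a_{\mathfrak w},b_{\mathfrak w}]$ from $a_{\mathfrak w}$ to $b_{\mathfrak w}$, for instance the gate image of a geodesic. If $\mathfrak w$ crosses an $n$--dimensional cube, choose the edge in such a cube and let $\alpha_{\mathfrak w}$ be the isomorphism of Lemma~\ref{lem:arc}. Let $c$ be a cube crossed by $\mathfrak w_1,\dots,\mathfrak w_m$, let $a$ be its vertex on side $0$ of each $\mathfrak w_l$,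 and let $a_l$ be the neighbor of $a$ across $\mathfrak w_l$. For $\xi\in c$ let $\Phi_c(\xi)\in\mathrm{hull}(c^0)$ be the point given by Lemma~\ref{lem:cube} with $g_{aa_l}(\Phi_c(\xi))=g_{aa_l}(\alpha_{\mathfrak w_l}(\xi_{\mathfrak w_l}))$ for all $l$; if $c$ is a vertex, $\Phi_c$ is the identity. The map $\Phi_c$ is Lipschitz. We claim that for every wall $\mathfrak w$ and every dual edge $\{u,w\}$,
\begin{equation}\label{eq:Phi}
g_{uw}(\Phi_c(\xi))=g_{uw}(\alpha_{\mathfrak w}(\xi_{\mathfrak w})).
\end{equation}
If $\mathfrak w=\mathfrak w_l$, apply $g_{uw}$ to the defining equation and use \eqref{eq:par} on both sides. Otherwise $c^0$ lies on one side of $\mathfrak w$; let $u$ be the endpoint of the edge on that side. The convex set $g_{uw}^{-1}(u)$ contains $c^0$, hence $\Phi_c(\xi)$. It also contains $\alpha_{\mathfrak w}(\xi_{\mathfrak w})$, which is the vertex $a_{\mathfrak w}$ or $b_{\mathfrak w}$ on the side of $c^0$. So both sides of \eqref{eq:Phi} equal $u$.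

A point of $\mathrm{hull}(\Pi)$ is determined by its gates $g_{uw}$ over all edges: if $\mathfrak h$ separates $x,y\in\mathrm{hull}(\Pi)$, then $\Pi$ meets both sides of $\mathfrak h$, so $\mathfrak h$ separates the ends of some edge $\{u,w\}$, and $g_{uw}(x)\ne g_{uw}(y)$. The right side of \eqref{eq:Phi} does not involve $c$, so the maps $\Phi_c$ fit together to a continuous map $\Phi$ satisfying (a).

\emph{Top-dimensional cubes.} If $\dim c=n$, then $\Phi_c$ is the product of the isomorphisms $g_{aa_l}\circ\alpha_{\mathfrak w_l}\colon[0,1]\to[a,a_l]$ followed by $\chi^{-1}$, which proves (b). Let $\xi\in\mathrm{int}\,c$ and $\Phi(\xi')=\Phi(\xi)$. Equation \eqref{eq:Phi} for the chosen edge of $\mathfrak w_l$ gives $\alpha_{\mathfrak w_l}(\xi'_{\mathfrak w_l})=\alpha_{\mathfrak w_l}(\xi_{\mathfrak w_l})$, so $\xi'_{\mathfrak w_l}=\xi_{\mathfrak w_l}\in(0,1)$ for all $l$. A cube $c'\ni\xi'$ is therefore crossed by $\mathfrak w_1,\dots,\mathfrak w_n$, and by no other wall as $\dim K\le n$. If $\xi'\ne\xi$, they differ in the coordinate of another wall $\mathfrak w$, which then has $c$ on one side and $c'$ on the other. Both $c$ and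 $c'$ have vertices on both sides of each $\mathfrak w_l$, so $\mathfrak w$ crosses all $\mathfrak w_l$. These $n+1$ pairwise crossing walls cross a common cube, of dimension at least $n+1$, a contradiction. This proves (c).
\end{proof}

For a simplex $\sigma$ whose vertices are mapped into $\Pi$ by a map $s$, let $K_\sigma\subset K$ be the subcomplex spanned by the hull of $s(\sigma^0)$ in $\Pi$. It is contractible by (M4), and $K_\tau\subset K_\sigma$ for faces $\tau$ of $\sigma$. The hull in $\Pi$ lies in the hull in $M$, so (a) gives
\begin{equation}\label{eq:carrier}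
\Phi(K_\sigma)\subset\mathrm{hull}(s(\sigma^0)).
\end{equation}

\section{Flats of top dimension}\label{sec:top}

A contractible complex of dimension $n$ contains no nonzero cellular $n$--cycle. The next lemma transfers this to $M$. Homology is singular, with integer coefficients.

\begin{lemma}\label{lem:nocycle}
Suppose $\mathrm{rank}\,M\le n$ with $n\ge1$, and let $Y\subset M$ be compact.
\begin{itemize}
\item[(a)] For every continuous $q\colon Y\to S^n$, the map $q_*\colon H_n(Y)\to H_n(S^n)$ is zero.
\item[(b)] If $y\in Y$ has an open neighborhood $U$ in $Y$ homeomorphic to $\mathbb R^n$, then $H_n(Y)\to H_n(Y,Y\setminus y)\cong H_n(U,U\setminus y)\cong\mathbb Z$ is zero.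
\end{itemize}
\end{lemma}

\begin{proof}
(a) A class in $H_n(Y)$ has the form $s_*\zeta$ with $P$ a finite simplicial complex, $s\colon P\to Y$ continuous and $\zeta\in H_n(P)$. Extend $q$ to a map $M\to\mathbb R^{n+1}$ by the Tietze theorem and normalize it on the open set $U'\supset Y$ where it is nonzero. Choose $r>0$ such that $U'$ contains the $r$--neighborhood of $Y$, and subdivide $P$ so that $\mathrm{diam}\,s(\sigma)\le\varepsilon$ with $c_{\dim P+1}\,\varepsilon<r$. Let $\Pi$ be generated by $s(P^0)$, and let $K$, $\Phi$, $K_\sigma$ be as above. Since the $K_\sigma$ are contractible, there is $\tilde\phi\colon P\to K$ that equals $s$ on vertices and has $\tilde\phi(\sigma)\subset K_\sigma$. Let $K_0=\bigcup_\sigma K_\sigma$. Since $\dim K\le n$, we have $H_{n+1}(K,K_0)=0$, so $H_n(K_0)$ injects into $H_n(K)=0$. By \eqref{eq:carrier} and Lemma~\ref{lem:hull}, $\Phi(K_0)\subset U'$ and $\Phi\tilde\phi$ is straight. By Lemma~\ref{lem:homotopy}, $\Phi\tilde\phi$ is homotopic to $s$ in $U'$. So $s_*\colon H_n(P)\to H_n(U')$ factors through $H_n(K_0)=0$, and $q_*s_*\zeta=0$.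

(b) Collapsing the compact set $Y\setminus U$ to a point gives a map $q$ from $Y$ to the one-point compactification of $U$, which is $S^n$. By excision of everything outside $U$, $q$ induces an isomorphism $H_n(Y,Y\setminus y)\to H_n(S^n,S^n\setminus y)$, and the composite from $H_n(Y)$ factors through $q_*=0$.
\end{proof}

A \emph{bi-Lipschitz $n$--flat} is the image of a bi-Lipschitz embedding $\mathbb R^n\to M$; it is complete, hence closed. The idea of the next proof is to approximate a disk $D$ in the flat by a cubical chain with almost the same boundary. The difference is a cycle, so by Lemma~\ref{lem:nocycle}(b) it has multiplicity zero at each manifold point. Away from the boundary this forces the disk and the support of the chain to coincide, not merely to be close.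

\begin{proposition}\label{prop:flat}
Suppose $\mathrm{rank}\,M\le n$ with $n\ge1$, and let $F\subset M$ be a bi-Lipschitz $n$--flat. Every $x\in F$ has a neighborhood in $F$ that is a finite union of $n$--boxes, each contained in $F$ and containing $x$.
\end{proposition}

\begin{proof}
Let $D\subset F$ be the image of a cube of $\mathbb R^n$ with $x\in\mathrm{int}\,D$. Let $2r=d(x,F\setminus\mathrm{int}\,D)>0$ and let $\mathcal N$ be the open ball of radius $r$ about $x$, so $F\cap\mathcal N\subset\mathrm{int}\,D$. Triangulate $D$ with simplices of diameter at most $\varepsilon$, where $c_n\varepsilon<r$. Let $\Pi$ be generated by the vertices, with $K$, $\Phi$, $K_\sigma$ as above for $s$ the inclusion. By induction on dimension we construct $\tilde\phi\colon D\to K$, the identity on vertices, with $\tilde\phi(\sigma)\subset K_\sigma\cap K^{(\dim\sigma)}$: extend over $\sigma$ in the contractible complex $K_\sigma$, then apply cellular approximation relative to $\partial\sigma$ inside $K_\sigma$. The map $\phi=\Phi\tilde\phi$ is straight by \eqref{eq:carrier}. Lemma~\ref{lem:homotopy} gives a homotopy from $\phi|_{\partial D}$ to the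 inclusion whose image $Q$ is compact and within $c_n\varepsilon$ of $\partial D$. As $d(x,\partial D)\ge2r$, we have $Q\cap\mathcal N=\emptyset$.

\emph{The cycle.} Let $\mathsf d$ be a singular chain representing the fundamental class $[D,\partial D]$. The group $H_n(K,K^{(n-1)})$ is free on the $n$--dimensional cubes; write $\tilde\phi_*[D,\partial D]=\sum_cm_c[c]$. Let $B$ be the union of the cubes with $m_c\ne0$ and $K_1=K^{(n-1)}\cup B$. Let $w_0$ be a chain in $K_1$ representing $\sum_cm_c[c]\in H_n(K_1,K^{(n-1)})$. By naturality of the connecting map, $\partial w_0$ and $\tilde\phi_\#\partial\mathsf d$ are homologous in $K^{(n-1)}$, say $\partial w_0-\tilde\phi_\#\partial\mathsf d=\partial e$ with $e$ a chain in $K^{(n-1)}$. Then $w=w_0-e$ represents the same relative class and $\partial w=\tilde\phi_\#\partial\mathsf d$. The prism operator of the homotopy, applied to the cycle $\partial\mathsf d$, gives an $n$--chain $\varrho$ in $Q$ with $\partial\varrho=\partial\mathsf d-\phi_\#\partial\mathsf d$. Hence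
\[z=\mathsf d-\varrho-\Phi_\#w\]
is an $n$--cycle in the compact set $Y=D\cup Q\cup\Phi(K_1)$.

\emph{Claim 1: $F\cap\mathcal N\subset\Phi(B)$.} Suppose $y\in F\cap\mathcal N$ is not in $\Phi(K_1)$. A small open ball $U\ni y$ of $\mathrm{int}\,D$ misses the compact set $Q\cup\Phi(K_1)$; then $Y\setminus U$ is compact and $U$ is open in $Y$. The chains $\varrho$ and $\Phi_\#w$ lie in $Y\setminus y$, so the class of $z$ in $H_n(Y,Y\setminus y)$ is that of $\mathsf d$, a generator. This contradicts Lemma~\ref{lem:nocycle}(b). So the set $(F\cap\mathcal N)\setminus\Phi(B)$, which is open in $F$, lies in $\Phi(K^{(n-1)})$. The latter is a finite union of Lipschitz images of cubes of dimension less than $n$, so its $n$--dimensional Hausdorff measure is zero, whereas nonempty open subsets of $F$ have positive measure. Hence $(F\cap\mathcal N)\setminus\Phi(B)$ is empty.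

\emph{Claim 2: if $m_c\ne0$, then $\Phi(c)\cap\mathcal N\subset F$.} Suppose $y=\Phi(\xi)\in\mathcal N\setminus F$ with $\xi\in\mathrm{int}\,c$. Then $y\notin D\cup Q$, and $y\notin\Phi(K_1\setminus\mathrm{int}\,c)$ by Lemma~\ref{lem:real}(c). Let $U'\ni\xi$ be an open ball in $\mathrm{int}\,c$ so small that $U=\Phi(U')$ misses the compact set $D\cup Q\cup\Phi(K_1\setminus\mathrm{int}\,c)$. Then $Y\setminus U$ is the union of that set with $\Phi(c\setminus U')$, so $U$ is open in $Y$, and $U\cong\mathbb R^n$ by Lemma~\ref{lem:real}(b). The map of pairs $\Phi\colon(K_1,K_1\setminus\xi)\to(Y,Y\setminus y)$ restricts to a homeomorphism $U'\to U$, so it induces an isomorphism on $H_n$. The chain $w$ represents $m_c$ times a generator of $H_n(K_1,K_1\setminus\xi)$, and $\mathsf d,\varrho$ lie in $Y\setminus y$. So the class of $z$ in $H_n(Y,Y\setminus y)$ is $\pm m_c\ne0$ times a generator, contradicting Lemma~\ref{lem:nocycle}(b). Thus $\Phi(\mathrm{int}\,c)\cap\mathcal N\subset F$. This set is dense in $\Phi(c)\cap\mathcal N$ and $F$ is closed, which proves the claim.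

So $F\cap\mathcal N=\Phi(B)\cap\mathcal N$. For each $c$ with $m_c\ne0$ and $x\in\Phi(c)$, choose an $n$--dimensional sub-box of $\Phi(c)$ that is a neighborhood of $x$ in $\Phi(c)$ and lies in $\mathcal N$, hence in $F$. The remaining boxes $\Phi(c)$ are finitely many closed sets that miss $x$, so the chosen sub-boxes cover a neighborhood of $x$ in $F$.
\end{proof}

\section{The rank of the cone}\label{sec:rank}

For the rest of the paper, $G$ is as in Theorem~\ref{thm:B}, $\Gamma=\Gamma_G$ has a word metric and a coarse median $\mu$, and $M=\Gamma_\omega$ with base point $1$ and the median of Lemma~\ref{lem:cone}. We know nothing about $\mu$ beyond (C1) and (C2), so the rank must be bounded from the geometry of $\Gamma$ alone. A bound $k+2$ would be natural on grounds of dimension, but the flats that we can find have dimension $k+1$. The gain comes from growth: a coarse $(k+2)$--cube of size $i$ has polynomial volume, yet it would cover a ball of radius comparable to $i$ in the universal cover of the manifold $W_H$, which has exponential growth.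

\begin{proposition}\label{prop:rank}
$M$ contains no $m$--cube for $m=k+2$. Hence $\mathrm{rank}\,M\le k+1$.
\end{proposition}

\begin{proof}
\emph{A model for $\Gamma$.} Triangulate the closed smooth $m$--manifold $W_H$ of Section~\ref{sec:hand}. If $G=H$, put $W=W_H$. Let $G=H*\langle f^N\rangle$. Let $j\colon S\to W_H$ be the inclusion of a fiber and $f_0$ a diffeomorphism representing $f^N$. Attaching $S\times[0,1]$ to $W_H$ along its ends by $j$ and $jf_0$ gives an $S$--bundle $W'$ over the wedge of $V/H$ with a circle. Base and fiber are aspherical, so $W'$ is aspherical, and $\pi_1W'$ is a $\pi_1S$--extension of $H*\mathbb Z$ whose monodromy is the inclusion on $H$ and sends the generator of $\mathbb Z$ to $f^{\pm N}$. This monodromy is an isomorphism onto $G$ by Proposition~\ref{prop:pgf}, so $\pi_1W'\cong\Gamma$, with $\pi_1W_H$ corresponding to $\Gamma_H$. Give $S$ a finite cell structure and let $W$ be obtained by attaching $S\times[0,1]$ along cellular approximations of $j$ and $jf_0$ instead. Then $W$ is homotopy equivalent to $W'$ relative to $W_H$, and it is a finite CW complex whose cells outside $W_H$ have dimension at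 most $3$. Since $k\ge2$, we have $3<m$.

Let $X$ be the universal cover of $W$. It is a contractible $m$--dimensional CW complex with a free action of $\Gamma$ and finitely many orbits of cells. The preimage of $W_H$ is a disjoint union of copies of the triangulated manifold $X_H=\widetilde{W_H}$, permuted transitively by $\Gamma$, and every $m$--cell of $X$ is a simplex of one of them. So each $(m-1)$--simplex of a copy occurs in the cellular boundary of exactly two $m$--cells of $X$, both in that copy, with coefficient $\pm1$. Give $X^{(0)}$ the path metric of $X^{(1)}$; it is quasi-isometric to $\Gamma$. By Lemma~\ref{lem:cone} we may move $\mu$ to $X^{(0)}$ and take $M=(X^{(0)})_\omega$.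

For a cell $e$ let $\langle e\rangle$ be the smallest subcomplex containing it; it is finite. For a vertex $v$ let $X(v,R)$ be the largest subcomplex all of whose vertices are within $R$ of $v$. As $\Gamma$ acts freely with finitely many orbits of cells, a vertex lies in only finitely many $\langle e\rangle$, so $X(v,R)$ is finite, and its number of cells is bounded in terms of $R$. A contraction of $X$ moves $X(v,R)$ within a finite subcomplex. So for each $R$ there is $R^+$ such that $X(v,R)\to X(v,R^+)$ is null-homotopic for all $v$. Below, constants do not depend on $i$, and statements hold for $\omega$--almost all $i$.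

\emph{A coarse cube.} Suppose that $M$ has an $m$--cube, with $a,a_1,\dots,a_m,a^*$ as in Lemma~\ref{lem:cube} represented by vertices $a^i,a^i_l,a^i_*$ of $X$, and let $\ell_l=d(a,a_l)>0$. We imitate the formula for $\chi^{-1}$. Let $\gamma_l\colon\{0,\dots,N_l\}\to X^{(0)}$ be a geodesic edge path from $a^i$ to $a^i_l$; then $1\le N_l\le Ci$. Put $\beta_l(t)=\mu(a^i,a^i_l,\gamma_l(t))$. On the grid $\prod_l\{0,\dots,N_l\}$ define $\psi(t)=y_m$, where $y_1=\beta_1(t_1)$ and $y_{j+1}=\mu(y_j,\beta_{j+1}(t_{j+1}),a^i_*)$. By (C1), vertices of a common unit cube have images at distance at most some $C_0$. We extend $\psi$ to a cellular map of $\mathrm{Box}=\prod_l[0,N_l]$, with its subdivision into unit cubes, such that each $j$--dimensional face with a vertex $t$ is mapped into $X(\psi(t),R_j)$. Take $R_0=0$. Given the map on the $(j-1)$--skeleton, the boundary of a $j$--face with a chosen vertex $t$ goes into $X(\psi(t),R_{j-1}+C_0)$. So the map extends over the face into $X(\psi(t),(R_{j-1}+C_0)^+)$, and it can be made cellular there relative to the boundary. Put $R_j=(R_{j-1}+C_0)^++C_0$ and $R=R_m$.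

Let $X_\partial$ be the union of the $X(\psi(t),R)$ over the grid points $t\in\partial\mathrm{Box}$; it contains $\psi(\partial\mathrm{Box})$. Let $\mathsf c=\sum_\sigma n_\sigma\sigma$ be the image under $\psi$ of the cellular fundamental chain of $\mathrm{Box}$. Then $\partial\mathsf c$ is a chain in $X_\partial$, and $\mathsf c$ represents $\psi_*[\mathrm{Box},\partial\mathrm{Box}]\in H_m(X,X_\partial)$. Each $\sigma$ with $n_\sigma\ne0$ lies in some $X(\psi(t),R)$, so
\begin{equation}\label{eq:poly}
\#\{\sigma:n_\sigma\ne0\}\le C'(i+1)^m .
\end{equation}

\emph{A simplex far from the boundary.} The chain $\mathsf c$ might a priori vanish. To see that it does not, we use the gates to the edges of the cube as coordinates. For vertices $x$ put $U_l(x)=d(a^i,\mu(a^i,a^i_l,x))/(i\ell_l)$ and $U=(U_1,\dots,U_m)$. By (C1), in the sup norm,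
\begin{equation}\label{eq:U}
|U(x)-U(x')|\le C_1(d(x,x')+1)/i .
\end{equation}
Extend $U$ skeleton by skeleton to a continuous map $\bar U\colon X\to\mathbb R^m$ that sends each cell $e$ into the convex hull of the images of the vertices of $\langle e\rangle$. Then $\bar U(X(v,\rho))$ is within $C_1(\rho+1)/i$ of $U(v)$.

Let $t^i$ be any sequence of grid points, and let $x_l=\lim\beta_l(t^i_l)=\mu(a,a_l,\lim\gamma_l(t^i_l))\in[a,a_l]$. Then $\lim\psi(t^i)=\chi^{-1}(x_1,\dots,x_m)$, whose gate in $[a,a_l]$ is $x_l$ by Lemma~\ref{lem:cube}. So $\lim_\omega U_l(\psi(t^i))=d(a,x_l)/\ell_l$. If all $t^i_l=0$, then $x_l=a$ and the limit is $0$; if all $t^i_l=N_l$, then $x_l=a_l$ and the limit is $1$. Taking for $t^i$ the worst grid point on the face in question, we see that the convergence is uniform. Therefore $\bar U_l\le0.1$ on $X(\psi(t),R)$ when $t_l=0$, and $\bar U_l\ge0.9$ on $X(\psi(t),R)$ when $t_l=N_l$. In particular $\bar U(X_\partial)$ misses $y_0=(\frac12,\dots,\frac12)$. On the face $t_l=0$ of $\mathrm{Box}$, both $\bar U\psi$ and the affine identification $\mathrm{Box}\to[0,1]^m$ have $l$-th coordinate at most $0.1$, and on the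 face $t_l=N_l$ at least $0.9$. So the straight-line homotopy between them avoids $y_0$ on $\partial\mathrm{Box}$, and $\bar U_*\psi_*[\mathrm{Box},\partial\mathrm{Box}]$ generates $H_m(\mathbb R^m,\mathbb R^m\setminus y_0)$. The class of $\mathsf c$ comes from $H_m(Y,X_\partial)$, where $Y$ is the union of $X_\partial$ with the closed simplices $\sigma$ with $n_\sigma\ne0$. If $\bar U(Y)$ missed $y_0$, the image of this class would vanish. So there is a closed simplex $\sigma_0$ with $n_{\sigma_0}\ne0$ and $y_0\in\bar U(\sigma_0)$. For a vertex $v_0$ of $\sigma_0$ we have $\sigma_0\subset X(v_0,1)$, so $|U(v_0)-y_0|\le2C_1/i$. For a vertex $x$ of $X_\partial$ we have $|U(x)-y_0|\ge0.4$. By \eqref{eq:U}, $d(v_0,x)\ge0.4\,i/C_1-3\ge c_0'i$ with $c_0'=0.3/C_1$.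

\emph{Growth.} Consider the dual graph of the copy of $X_H$ that contains $\sigma_0$: its vertices are the $m$--simplices, and two are joined if they share an $(m-1)$--face. Let $\sigma,\sigma'$ share the face $\tau$. If $\tau\not\subset X_\partial$, its coefficient $\pm n_\sigma\pm n_{\sigma'}$ in $\partial\mathsf c$ is zero, so $n_{\sigma'}=\pm n_\sigma$. The vertices of a simplex at dual distance $\rho$ from $\sigma_0$ are within $\rho+1$ of $v_0$. So $n_\sigma\ne0$ for all $\sigma$ at dual distance at most $c_0'i-2$ from $\sigma_0$. The dual graph is connected and locally finite, and a conjugate of $\Gamma_H$ acts on it, freely on vertices and with finitely many orbits. Since $\Gamma_H\supset\pi_1S$ contains a nonabelian free group, balls of radius $\rho$ in the dual graph have at least $e^{c\rho}$ vertices for some $c>0$ and all large $\rho$, uniformly in the center and in the copy. This contradicts \eqref{eq:poly}. Finally, a cube of dimension greater than $m$ contains an $m$--cube.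
\end{proof}

From now on $n=k+1$, so that Proposition~\ref{prop:flat} applies to bi-Lipschitz $n$--flats in $M$.

\section{Flats from multitwists}\label{sec:flats}

Fix a component $\Sigma$ of $S\setminus A$ and put the marked point $p$ in $\Sigma$. We regard $\Gamma$ as a subgroup of $\mathrm{Mod}(S,p)$; the inclusion is Lipschitz for word metrics. We realize the walls of Section~\ref{sec:hand} as groups of multitwists of the punctured surface $S\setminus p$. The advantage is that annular projections then measure distances in $\Gamma$ from below, for $G=H$ and $G=H*\mathbb Z$ alike. Curves in $S\setminus p$ are required to be nonperipheral, and $i(\cdot,\cdot)$ is the geometric intersection number in $S\setminus p$. The set $A$ is also a multicurve in $S\setminus p$, and $T_{a_l}$ now denotes a twist in $\mathrm{Mod}(S,p)$.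

\subsection{Annular projections}

We recall the following from \cite{MM}. For a curve $\alpha$ in $S\setminus p$, the \emph{annular complex} of $\alpha$ is the graph of arcs that cross the compactified annular cover associated with $\alpha$. A curve $\beta$ with $i(\alpha,\beta)\ne0$ has a nonempty projection $\pi_\alpha(\beta)$, the set of its lifts that cross the core. A \emph{complete clean marking} $\nu$ consists of a maximal multicurve, the \emph{base}, and for each base curve $\alpha$ a \emph{transversal} $t_\alpha$, a curve that crosses $\alpha$ minimally and misses the other base curves. Every multicurve is part of the base of such a marking. One puts $\pi_\alpha(\nu)=\pi_\alpha(t_\alpha)$ if $\alpha$ is a base curve, and otherwise lets $\pi_\alpha(\nu)$ be the union of the projections of the base curves that cross $\alpha$. Let $d_\alpha$ be the diameter of the union of two projections; it satisfies the triangle inequality, and $d_{g\alpha}(g\nu,g\nu')=d_\alpha(\nu,\nu')$. There is a constant $c_*$ such that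
\begin{itemize}
\item[(P1)] $d_\alpha(\nu,\nu')\le c_*$ for all $\alpha$ if $\nu'=\nu$ or $\nu'$ differs from $\nu$ by an elementary move, and any two complete clean markings are joined by finitely many elementary moves;
\item[(P2)] $d_\alpha(t_\alpha,T_\alpha^et_\alpha)\ge|e|-c_*$ for a transversal $t_\alpha$.
\end{itemize}
By (P1), $\Delta(\nu,\nu')=\sup_\alpha d_\alpha(\nu,\nu')$ is finite for fixed $\nu,\nu'$. Fix a complete clean marking $\nu_0$.

\begin{lemma}\label{lem:proj}
\begin{itemize}
\item[(T1)] There is $C$ with $d_\alpha(g\nu_0,g'\nu_0)\le C(d(g,g')+1)$ for all $g,g'\in\Gamma$ and all $\alpha$.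
\item[(T2)] For a multicurve $B$ there is $C$ such that $d_\alpha(\nu_0,g\nu_0)\ge|e|-C$ whenever $\alpha\in B$ and $g$ is a multitwist on $B$ with exponent $e$ on $\alpha$.
\item[(T3)] If $i(\alpha,\beta)\ne0$, there is $C$ with $d_\alpha(\nu_0,g\nu_0)\le C$ for all $g$ fixing $\beta$.
\end{itemize}
\end{lemma}

\begin{proof}
(T1) Write $g^{-1}g'=u_1\cdots u_s$ with generators $u_j$ of $\Gamma$ and $s=d(g,g')$. By the triangle inequality and equivariance, $d_\alpha(g\nu_0,g'\nu_0)\le c_*+s\max_u\Delta(\nu_0,u\nu_0)$.

For any $\nu$ and $g$, equivariance gives $d_\alpha(g\nu_0,g\nu)=d_{g^{-1}\alpha}(\nu_0,\nu)\le\Delta(\nu_0,\nu)$, so $d_\alpha(\nu_0,g\nu_0)$ and $d_\alpha(\nu,g\nu)$ differ by at most $2\Delta(\nu_0,\nu)$. We may therefore replace $\nu_0$ by a convenient marking $\nu$.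

(T2) Let the base of $\nu$ contain $B$. The transversal $t_\alpha$ misses the other curves of $B$, so $gt_\alpha=T_\alpha^et_\alpha$. This is the transversal to $\alpha$ in $g\nu$, so $d_\alpha(\nu,g\nu)\ge|e|-c_*$ by (P2).

(T3) Let $\beta$ be a base curve of $\nu$. It is also a base curve of $g\nu$, and $\alpha$ is a base curve of neither. So both projections contain $\pi_\alpha(\beta)$, and $d_\alpha(\nu,g\nu)\le2c_*$ by (P1).
\end{proof}

Let $E\cong\mathbb Z^l$ be a subgroup of $\Gamma$ consisting of multitwists on a fixed multicurve of $S\setminus p$. The word length of $e$ in $E$ is at most a constant times the largest absolute value of its exponents, so (T1) and (T2) show that $E$ is undistorted in $\Gamma$. Hence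
\[E_\omega=\{\lim e_i:\ e_i\in E,\ |e_i|/i\text{ bounded}\}\subset M\]
is a bi-Lipschitz $l$--flat, parametrized by $E\otimes\mathbb R$ through $\lim_\omega e_i/i\mapsto\lim e_i$. Intersections of such flats are computed with the following observation.

\begin{lemma}\label{lem:detect}
Let $e_i\in\Gamma$ be multitwists on a fixed multicurve $B\ni\alpha$ with exponent $y_i$ on $\alpha$, and let $e'_i\in\Gamma$ fix a curve $\beta$ with $i(\alpha,\beta)\ne0$. If $d(e_i,e'_i)=o(i)$, then $|y_i|=o(i)$.
\end{lemma}

\begin{proof}
By (T2), (T3) and (T1), $|y_i|-C\le d_\alpha(\nu_0,e_i\nu_0)\le d_\alpha(\nu_0,e'_i\nu_0)+d_\alpha(e'_i\nu_0,e_i\nu_0)\le C+C(d(e_i,e'_i)+1)$.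
\end{proof}

\subsection{Star curves}

The walls of the piece over $\Sigma$ correspond to the ways of moving a boundary curve of $\Sigma$ across $p$. Let $\hat\Sigma$ be the compact surface obtained from $\Sigma$ by adding a boundary circle, called an \emph{end}, for each side of a curve of $A$ that faces $\Sigma$. There is at least one end, because $A\ne\emptyset$. Since $A$ is a multicurve and $g\ge2$, the surface $\Sigma$ is neither a disk nor an annulus. So $\pi_1(\Sigma,p)$ is a nonabelian free group, and it injects into $\pi_1(S,p)$.

A \emph{star curve} for $(A,p)$ at an end $c$ lying over $a_j$ is a simple closed curve $b\subset\Sigma\setminus p$ that cobounds with $c$ an annulus $Q\subset\hat\Sigma$ containing $p$. The boundary of a regular neighborhood of the union of $c$ with an arc from $c$ to $p$ is an example.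

\begin{lemma}\label{lem:star}
Let $b$ be a star curve at an end $c$ over $a_j$.
\begin{itemize}
\item[(a)] $A\cup\{b\}$ is a multicurve in $S\setminus p$, and $T_bT_{a_j}^{-1}$ is a nontrivial element of $\pi_1(\Sigma,p)<\pi_1(S,p)$.
\item[(b)] If $b'$ is a star curve not isotopic to $b$ in $S\setminus p$, then $i(b,b')\ne0$.
\item[(c)] There is a star curve $\bar b$ at the same end with $i(b,\bar b)\ne0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The curve $b$ is disjoint from $A$ and isotopic to $a_j$ in $S$, so it is essential in $S$ and not isotopic to $a_l$ for $l\ne j$. If $b$ were isotopic to $a_j$ in $S\setminus p$, these disjoint curves would cobound an annulus $Q'$ that misses $p$. The interiors of $Q$ and $Q'$ are different components of $S\setminus(b\cup a_j)$, so the two annuli occupy opposite sides of each curve and $S=Q\cup Q'$ is a torus, contrary to $g\ge2$. So $A\cup\{b\}$ is a multicurve and $T_bT_{a_j}^{-1}\ne1$. Pushing $p$ around a simple loop equals the product of opposite twists about the two boundary curves of an annular neighborhood. For the core of $Q$ through $p$ these curves are $b$ and $a_j$, so $T_bT_{a_j}^{-1}$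 is, up to inversion, the push along a loop in $\Sigma$.

(b) Suppose $i(b,b')=0$, and make the curves transverse. If they meet, they bound a bigon in $S\setminus p$. A curve of $A$ misses the boundary of the bigon, and it cannot lie inside a disk, so the bigon lies in $\Sigma\setminus p$. It can be removed by an isotopy of $b'$ supported in $\Sigma\setminus p$, through star curves. So we may assume $b\cap b'=\emptyset$. Let $Q,Q'\ni p$ be the annuli. Suppose $b'\subset Q$. Being essential in $S$, it cuts $Q$ into two annuli, one of which misses $p$; so $b'$ is isotopic in $S\setminus p$ to $b$ or to $a_j$. The first is excluded by hypothesis and the second by (a). Hence $b'\not\subset Q$, and by symmetry $b\not\subset Q'$. As $b'$ misses $\partial Q$, it misses $Q$. Then the connected set $Q\ni p$ lies in the component of $\hat\Sigma\setminus b'$ containing $p$, which is $Q'\setminus b'$. So $b\subset Q'$, a contradiction.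

(c) The push along $\gamma\in\pi_1(\Sigma,p)$ is supported in a compact subset of $\Sigma$ and fixes $p$, so it fixes $A$ and carries $Q$ to an annulus between $\gamma b$ and $c$ that contains $p$. Thus $\gamma b$ is a star curve at $c$. If $\gamma b$ were isotopic to $b$ for all $\gamma$, then every $\gamma$ would commute with $T_b$ and $T_{a_j}$, and $T_bT_{a_j}^{-1}\ne1$ would be central in the nonabelian free group $\pi_1(\Sigma,p)$. So some $\bar b=\gamma b$ is not isotopic to $b$, and (b) applies.
\end{proof}

\subsection{The fiber flat and its hyperplanes}

For $h\in H$ let $z_h=\prod_lT_{a_l}^{\tau_l(h)}\in\mathrm{Mod}(S,p)$, a lift of $h$, and let $Z=\{z_h\}\cong\mathbb Z^k$. Let $\iota\colon V\to Z_\omega$ be the bi-Lipschitz parametrization with $\iota(\lim_\omega h_i/i)=\lim z_{h_i}$. For $v\in V$ choose $h_i\in H$ with $h_i/i\to v$. Left multiplication by the $z_{h_i}$ induces an isometry $\theta_v$ of $M$ with $\theta_v\iota(u)=\iota(u+v)$. We do not claim that $\theta_v$ preserves the median, since $\mu$ is not assumed equivariant; we use only that it carries bi-Lipschitz flats to bi-Lipschitz flats.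

For a star curve $b$ over $a_j$, let $E(A,b)$ be generated by $T_bT_{a_j}^{-1}$ and $Z$. It lies in $\Gamma_H\subset\Gamma$, consists of multitwists on $A\cup\{b\}$, and so fixes $b$. The exponent of $(T_bT_{a_j}^{-1})^yz_h$ on $b$ is $y$, so $E(A,b)\cong\mathbb Z\times Z$ is free abelian of rank $n=k+1$.

\begin{proposition}\label{prop:inter}
\begin{itemize}
\item[(a)] There are bi-Lipschitz $n$--flats $F,\bar F\subset M$ with $F\cap\bar F=Z_\omega$.
\item[(b)] For each $L\in\mathcal V_\Sigma$ and $v\in V$ there is a bi-Lipschitz $n$--flat $F'\subset M$ with $F'\cap Z_\omega=\iota(v+L)$.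
\end{itemize}
\end{proposition}

\begin{proof}
(a) Let $b$ be a star curve over some $a_j$, let $\bar b$ be as in Lemma~\ref{lem:star}(c), and put $F=E(A,b)_\omega$ and $\bar F=E(A,\bar b)_\omega$. Both contain $Z_\omega$. A point of $F\cap\bar F$ is $\lim e_i=\lim\bar e_i$ with $e_i=(T_bT_{a_j}^{-1})^{y_i}z_{h_i}$ and $\bar e_i\in E(A,\bar b)$. Lemma~\ref{lem:detect} with $\alpha=b$, $\beta=\bar b$ gives $|y_i|=o(i)$. Since $z_{h_i}^{-1}e_i=(T_bT_{a_j}^{-1})^{y_i}$, we get $d(e_i,z_{h_i})=o(i)$, and the point lies in $Z_\omega$.

(b) Let $L=\ker\tau_j$, where $\tau_j\ne0$ and $a_j$ lies under an end $c$ of $\Sigma$. To pass to the neighboring piece, we move $a_j$ across $p$. Choose a star curve $b$ at $c$ with annulus $Q$, and let $A'=(A\setminus\{a_j\})\cup\{b\}$. Sliding $a_j$ across $Q$ shows that $A'$ is isotopic to $A$ in $S$, so everything above applies to $(A',p)$, with $Z$ replaced by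
\[Z'=\Bigl\{T_b^{\tau_j(h)}\prod_{l\ne j}T_{a_l}^{\tau_l(h)}:h\in H\Bigr\}\subset\Gamma_H .\]
The annulus $Q$ contains $p$, has boundary $a_j\cup b$, and meets $A'$ only in $b$. So $a_j$ is a star curve for $(A',p)$ at an end over $b$. By Lemma~\ref{lem:star}(c) there is a star curve $b''$ for $(A',p)$ at that end with $i(a_j,b'')\ne0$. Let $E'=E(A',b'')$, generated by $T_{b''}T_b^{-1}$ and $Z'$. It is free abelian of rank $n$, fixes $b''$, and contains $z_h$ for $h\in H\cap L$.

We claim $E'_\omega\cap Z_\omega=\iota(L)$. Since $\tau_j$ is integral, $H\cap L$ is a lattice in $L$; so each $u\in L$ is a limit of $h_i/i$ with $h_i\in H\cap L$, and $\iota(u)=\lim z_{h_i}\in E'_\omega$. Conversely, let $\lim z_{h_i}=\lim e'_i$ with $e'_i\in E'$. Lemma~\ref{lem:detect} with $B=A$, $\alpha=a_j$, $\beta=b''$ gives $|\tau_j(h_i)|=o(i)$, so $\lim_\omega h_i/i\in L$. This proves the claim. Since $\theta_v$ is a bijection preserving $Z_\omega$, the flat $F'=\theta_v(E'_\omega)$ meets $Z_\omega$ in $\theta_v\iota(L)=\iota(v+L)$.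
\end{proof}

\section{Cubical germs and the proof of Theorem~\ref{thm:B}}\label{sec:proof}

We use invariance of domain in this form: if a nonempty open subset of $\mathbb R^a$ maps continuously and injectively to $\mathbb R^b$, then $a\le b$, and the image is open if $a=b$.

An \emph{orthant} of dimension $|I|$ in $\mathbb R^k$ is a set $\{x:x_l=0\ (l\notin I),\ \epsilon_lx_l\ge0\ (l\in I)\}$ with $I\subset\{1,\dots,k\}$ and signs $\epsilon_l=\pm1$. A subset $Y\subset\mathbb R^k$ is \emph{cubical at} $z\in Y$ if there are an open coordinate cube $U$ centered at $z$ and orthants $\Omega_1,\dots,\Omega_s$ with $Y\cap U=U\cap\bigcup_j(z+\Omega_j)$. The same then holds in every smaller $U$. An intersection of orthants is an orthant, so a finite intersection of sets cubical at $z$ is cubical at $z$. A product of closed intervals is cubical at each of its points $z$, because near $z_l$ each factor is a point, a half-line or a union of two half-lines.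

The median enters through a chart on $V$ that has no reason to be linear or smooth. The next proposition, which no longer mentions $M$, shows that the topology of a hyperplane arrangement is enough.

\begin{proposition}\label{prop:count}
Let $V$ be a real vector space of dimension $k$, let $\mathcal V$ be a finite set of hyperplanes through $0$, and let $\mathbf x\colon O\to(0,1)^k$ be a homeomorphism from an open subset $O\subset V$. Suppose that $\mathbf x(O\cap(v+L))$ is cubical at $\mathbf x(v)$ for all $v\in O$ and $L\in\mathcal V$. Then $\mathcal V$ is independent.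
\end{proposition}

\begin{proof}
For a subset $Y\subset V$ write $[\![Y]\!]=\mathbf x(O\cap Y)$.

\emph{Pure dimension.} Let $L$ be an intersection of members of $\mathcal V$ and $v\in O$. Then $[\![v+L]\!]$ is cubical at $z=\mathbf x(v)$, and we claim that it suffices to use orthants of dimension $\dim L$. The set $[\![v+L]\!]\cap U$ is homeomorphic to an open subset of $\mathbb R^{\dim L}$. By invariance of domain it contains no piece of an orthant of higher dimension, and each piece $U\cap(z+\Omega)$ of lower dimension is a closed subset with empty interior. The complement of these finitely many pieces is dense and lies in the union of the pieces of dimension $\dim L$, which is closed. So the latter union is everything.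

\emph{Linear algebra.} Suppose that $\mathcal V$ is dependent. Choose distinct $V_1,\dots,V_q\in\mathcal V$ whose functionals form a minimal dependent set. Distinct hyperplanes have independent functionals, so $q\ge3$. The $q$ functionals span a space of dimension $q-1$, and any $q-1$ of them form a basis of it. Let $L_0=\bigcap_lV_l$, of dimension $d=k-(q-1)$, and for $s<t$ let $L_{st}=\bigcap_{l\ne s,t}V_l\supset L_0$, of dimension $k-(q-2)=d+1$. For different pairs, at least $q-1$ of the functionals vanish on $L_{st}\cap L_{s't'}$, so this intersection is $L_0$. Thus the components $L_{st}^\pm$ of $L_{st}\setminus L_0$ are $q(q-1)$ pairwise disjoint open half-spaces of dimension $d+1$, each invariant under translation by $L_0$ and under positive scaling. For three lines in the plane, $L_0=0$ and these are the six rays.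

\emph{A good base point.} When $d>0$, the set $[\![v+L_0]\!]$ may be bent at $\mathbf x(v)$, so we move to a point where it is flat. Pick $v\in O$, write $[\![v+L_0]\!]$ near $\mathbf x(v)$ as a union of $d$--dimensional orthants in a cube, and let $z'=\mathbf x(v')$ be a point of this cube in the relative interior of one of them, with index set $I$, $|I|=d$. Then $v'\in v+L_0$. The point $z'-\mathbf x(v)$ has exactly $d$ nonzero coordinates, whose positions and signs determine the only $d$--dimensional orthant containing it. The other orthants are closed, so near $z'$ the set $[\![v'+L_0]\!]$ coincides with $z'+\mathbb R^I$. Translate coordinates so that $z'=0$, and choose an open cube $U$ centered at $0$ in which $[\![v'+L_0]\!]$ equals $\mathbb R^I$ and each $[\![v'+L_{st}]\!]$ is a finite union of $(d+1)$--dimensional orthants.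

\emph{Counting.} Let $\Omega_0=\{x\in\mathbb R^I:x_l\ge0\}$, and let $w=\mathbf x(u)\in U\cap\mathbb R^I$ have $w_l>0$ for all $l\in I$; thus $u\in v'+L_0$. Fix a half-space $L_{st}^\epsilon$ and $e\in L_{st}^\epsilon$. The points $\mathbf x(u+e/j)$ lie in $[\![v'+L_{st}^\epsilon]\!]\cap U$ for large $j$ and converge to $w$. Some orthant $\Omega$ in the description of $[\![v'+L_{st}]\!]$ contains infinitely many of them, and $w\in\Omega$ since $\Omega$ is closed. As $\dim\Omega=d+1$ and $w$ has positive coordinates in all directions of $I$, the orthant $\Omega$ is the product of $\Omega_0$ with a half-axis of a coordinate $l_0\notin I$. The set $U\cap\Omega\setminus\mathbb R^I$ is convex, hence connected. It lies in the disjoint union of $[\![v'+L_{st}^+]\!]$ and $[\![v'+L_{st}^-]\!]$, which are open in their union, and it meets $[\![v'+L_{st}^\epsilon]\!]$. So it is a nonempty subset of $[\![v'+L_{st}^\epsilon]\!]$. Since the half-spaces are disjoint, different half-spaces give different orthants $\Omega$. There are $2(k-d)=2(q-1)$ orthants of this form, so $q(q-1)\le2(q-1)$ and $q\le2$, a contradiction.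
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The group $G$ is PGF by Proposition~\ref{prop:pgf}, and an HHS admits a coarse median by \cite[Theorem~7.3]{BHS}. Suppose that $\Gamma$ has a coarse median and fix a component $\Sigma$. By Proposition~\ref{prop:rank}, $\mathrm{rank}\,M\le n=k+1$. The flat $Z_\omega$ has dimension $k<n$, so Proposition~\ref{prop:flat} does not apply to it directly; this is why we wrote it as an intersection of two $n$--flats.

\emph{A $k$--box in $Z_\omega$.} Let $F,\bar F$ be as in Proposition~\ref{prop:inter}(a) and $o=\iota(0)$. By Proposition~\ref{prop:flat}, there are finitely many $n$--boxes $R_s\subset F$ and $\bar R_t\subset\bar F$ containing $o$ that cover neighborhoods of $o$ in $F$ and $\bar F$. The sets $R_s\cap\bar R_t$ are boxes, they lie in $F\cap\bar F=Z_\omega$, and they cover a neighborhood of $o$ in $Z_\omega\cong\mathbb R^k$. Of finitely many closed sets covering a nonempty open set, one has nonempty interior. So some $R=R_s\cap\bar R_t\cong[0,1]^l$ contains a nonempty open subset of $Z_\omega$, whence $k\le l$; and $R\subset Z_\omega$ gives $l\le k$. So $R$ is a $k$--box, and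 the open box $(0,1)^k$ in $R$ is open in $Z_\omega$. Let $O\subset V$ be its preimage under $\iota$, and let $\mathbf x\colon O\to(0,1)^k$ be $\iota$ followed by the coordinates of $R$.

\emph{The hyperplanes are cubical.} Let $v\in O$, $z=\iota(v)$, $L\in\mathcal V_\Sigma$, and let $F'\ni z$ be as in Proposition~\ref{prop:inter}(b). By Proposition~\ref{prop:flat}, finitely many $n$--boxes $R'_j\subset F'$ containing $z$ cover a neighborhood of $z$ in $F'$. Each $R\cap R'_j$ is a sub-box of $R$ that contains $z$ and lies in $Z_\omega\cap F'=\iota(v+L)$. Conversely, a point of $\iota(v+L)$ near $z$ lies in $R$, because $\iota(O)$ is open in $Z_\omega$, and in some $R'_j$. So near $z$ the set $\iota(v+L)$ is the union of the sub-boxes $R\cap R'_j$, and $\mathbf x(O\cap(v+L))$ is cubical at $\mathbf x(v)$. By Proposition~\ref{prop:count}, $\mathcal V_\Sigma$ is independent.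
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHS} Behrstock, Hagen and Sisto, \emph{Hierarchically hyperbolic spaces II}.

\bibitem{Bow} Bowditch, \emph{Tight geodesics}.

\bibitem{DDLS} Spencer Dowdall, Matthew G. Durham, Christopher J. Leininger and Alessandro Sisto, \emph{Extensions of Veech groups I: A hyperbolic action}, arXiv:2006.16425 (2020).

\bibitem{MM} Masur and Minsky, \emph{Geometry of the complex of curves II}.

\end{thebibliography}
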